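# A finitely generated PI-algebra with square-zero radical that embeds in no matrix algebra

## 1. The guess that $J^2=0$ forces a matrix embedding

Algebras are associative and unital over $\mathbb Q$, and $\otimes$ means $\otimes_{\mathbb Q}$. We write $\mathbb N=\{0,1,2,\dots\}$, and $E_{ij}$ for the $2\times 2$ matrix units. An embedding of an algebra into matrices is an injective ring homomorphism; it need not send $1$ to the identity matrix.

**Definition (PI-algebra).** An algebra $A$ is a PI-algebra if some nonzero polynomial in noncommuting variables vanishes under all substitutions from $A$. The standard polynomial is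
$$s_k(x_1,\dots,x_k)=\sum_{\pi\in \mathrm{Sym}(k)}\operatorname{sgn}(\pi)\,x_{\pi(1)}\cdots x_{\pi(k)} .$$
So $s_2=x_1x_2-x_2x_1$, and $s_2$ is an identity of $A$ exactly when $A$ is commutative. The Amitsur–Levitzki theorem says that $M_n(K)$ satisfies $s_{2n}$ for every commutative ring $K$. As a second example, upper triangular $2\times2$ matrices over a commutative ring satisfy $[x_1,x_2][x_3,x_4]=0$: commutators are strictly triangular, and two strictly triangular $2\times 2$ matrices multiply to $0$.

**Definition (representable).** $A$ is representable if it embeds into $M_n(K)$ for some field $K\supseteq\mathbb Q$ and some $n\ge 1$.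

Let $J=J(A)$ be the Jacobson radical, the intersection of all primitive ideals. We shall use three standard facts. A surjective homomorphism $A\to A'$ maps $J(A)$ into $J(A')$; every nilpotent ideal lies in $J(A)$; and $J(A/J)=0$. For a finitely generated PI-ring, a theorem of Braun says that $J$ is nilpotent, so $J^2=0$ is the mildest condition to impose after $J=0$. The paper of Oksana Bezushchak, Anatoliy Petravchuk and Efim Zelmanov, "Automorphisms and derivations of affine commutative and PI-algebras" (arXiv:2211.10781, 2022), contains this conjecture:

*A finitely generated PI-algebra over $\mathbb Q$ with $J^2=0$ is representable.*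

The natural first guess is that this is true. The quotient $A/J$ ought to be made of matrices, and a square-zero ideal ought to fit into an upper right corner. We test the guess on simple cases.

**Case 1: $A$ finite dimensional.** $A$ acts faithfully on itself by left multiplication (it has a $1$), so $A\subset \operatorname{End}_{\mathbb Q}(A)$. The guess holds.

**Case 2: $J=0$.** Let $A$ satisfy an identity of degree $d$. By Kaplansky's theorem, for every primitive ideal $\mathfrak q$ the ring $A/\mathfrak q$ is simple and of dimension $m^2$ over its center $F\supseteq\mathbb Q$, with $m\le d/2$. Hence $A/\mathfrak q$ embeds in $M_m(\overline F)$. Put $m_{\max}=\lfloor d/2\rfloor$ and place each $M_m$ in the upper left corner of $M_{m_{\max}}$. Since the primitive ideals intersect in $J=0$, we get an embedding of $A$ into $M_{m_{\max}}(\prod_{\mathfrak q}\overline{F_{\mathfrak q}})$. Let $L$ be the $\mathbb Q$-subalgebra of $\prod_{\mathfrak q}\overline{F_{\mathfrak q}}$ generated by the finitely many entries of the images of $1$ and of a finite generating set of $A$. Then $A\subset M_{m_{\max}}(L)$, and $L$ is a finitely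 generated commutative algebra without nilpotent elements. It has finitely many minimal primes, with intersection $0$, so $L$ embeds in a finite product of fields, each finitely generated over $\mathbb Q$. Each of these fields embeds in $\mathbb C$: send a transcendence basis to algebraically independent complex numbers and extend algebraically. Placing the blocks along the diagonal, we get $A\subset M_{n}(\mathbb C)$ for some $n$. The guess holds.

**Case 3: $A/J=\mathbb Q[y]$ and one radical generator.** Let $W$ be an ideal of $\mathbb Q[u,v]$. Make $M=\mathbb Q[u,v]/W$ a $\mathbb Q[y]$-bimodule by $y\cdot g=ug$ and $g\cdot y=vg$. Let $A=\mathbb Q[y]\oplus M$ with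
$$(f,g)(f',g')=(ff',\,f(u)g'+g f'(v)).$$
It is generated by $y$ and $(0,1)$. Here $M$ is an ideal with $M^2=0$ and $A/M=\mathbb Q[y]$ has zero radical, so $J=M$. Commutators lie in $M$, so $[x_1,x_2][x_3,x_4]=0$ is an identity. The map
$$(f,g)\longmapsto\left(\begin{pmatrix} f(u)&g\\0&f(v)\end{pmatrix},\,f\right)\in M_2(\mathbb Q[u,v]/W)\times\mathbb Q[y]$$
is an injective homomorphism. If $W=0$, the first component alone embeds $A$ in $M_2(\mathbb Q(u,v))$. For general $W$ we have matrices over commutative rings, and Lemma 1 below turns them into matrices over a field, because $M_2(\mathbb Q[u,v]/W)\times\mathbb Q[y]$ is a finite module over its central subalgebra $\mathbb Q[u,v]/W\times\mathbb Q[y]$. The guess holds again.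

All the tests succeed, and yet the conjecture is **false**. To see why, we first push the proof of the guess as far as it goes (Sections 2 and 3); this gives a positive theorem and shows which hypothesis it needs. We then build an algebra exactly where that hypothesis fails.

## 2. Algebras that are finite modules over a central affine algebra

"Affine" means finitely generated as a $\mathbb Q$-algebra.

**Lemma 1.** Let $\Lambda$ be an affine commutative $\mathbb Q$-algebra and let $E$ be an algebra with a homomorphism from $\Lambda$ to the center of $E$ that makes $E$ a finite $\Lambda$-module. Then $E$ is representable.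

The textbook facts are these. A submodule $Q\subsetneq E$ is $\mathfrak p$-primary, for a prime $\mathfrak p$ of $\Lambda$, if some power of $\mathfrak p$ kills $E/Q$ and every element of $\Lambda\setminus\mathfrak p$ acts injectively on $E/Q$. In a finite module over a Noetherian ring, $0$ is a finite intersection of primary submodules. Cohen's theorem says that an Artinian local ring containing $\mathbb Q$ contains a coefficient field, that is, a field mapping isomorphically onto the residue field.

**Step 1: separate $E$ into local pieces.** We may assume $E\neq0$. By Hilbert's basis theorem $\Lambda$ is Noetherian. Write $0=\bigcap_{i=1}^l Q_i$ with $Q_i$ a $\mathfrak p_i$-primary submodule of $E$, and choose $k$ with $\mathfrak p_i^kE\subset Q_i$ for all $i$. Put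
$$E_i=E_{\mathfrak p_i}/\mathfrak p_i^kE_{\mathfrak p_i},\qquad \Lambda_i=\Lambda_{\mathfrak p_i}/\mathfrak p_i^k\Lambda_{\mathfrak p_i}.$$
Since $\Lambda$ acts centrally, $E_i$ is a $\Lambda_i$-algebra and $E\to E_i$ is an algebra homomorphism. Let $e$ be in its kernel. As $\mathfrak p_i^k$ kills $E/Q_i$, the map $E\to (E/Q_i)_{\mathfrak p_i}$ factors through $E_i$, so $e$ maps to $0$ in $(E/Q_i)_{\mathfrak p_i}$. But $E/Q_i\to(E/Q_i)_{\mathfrak p_i}$ is injective, because elements outside $\mathfrak p_i$ act injectively on $E/Q_i$. Hence $e\in Q_i$. As $\bigcap Q_i=0$, we get $E\hookrightarrow\prod_iE_i$.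

**Step 2: make each piece finite dimensional over a field.** $\Lambda_i$ is a Noetherian local ring with nilpotent maximal ideal, hence Artinian, and it contains $\mathbb Q$. Let $\kappa_i\subset\Lambda_i$ be a coefficient field. Then $\kappa_i$ is isomorphic to the fraction field of $\Lambda/\mathfrak p_i$, a finitely generated extension of $\mathbb Q$. Since $\Lambda_i$ has finite length and each composition factor is a copy of the residue field, on which $\kappa_i$ acts as the whole residue field, $\Lambda_i$ is finite dimensional over $\kappa_i$. So $E_i$, a finite $\Lambda_i$-module, is a finite-dimensional $\kappa_i$-algebra, say of dimension $d_i$.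

**Step 3: collect the pieces.** By the regular representation $E_i\subset M_{d_i}(\kappa_i)$, and $\kappa_i$ embeds in $\mathbb C$. Therefore $E\subset\prod_iM_{d_i}(\mathbb C)\subset M_{\sum d_i}(\mathbb C)$. $\blacksquare$

For example, let $E=\Lambda=\mathbb Q[u,v]/(u^2,uv)$. In $\mathbb Q[u,v]$ we have $(u^2,uv)=(u)\cap(u^2,v)$: if $uh\in(u^2,v)$, then $h$ has no constant term, so $uh\in(u^2,uv)$. The primes are $(u)$ and $(u,v)$, and $k=2$ suffices. Localizing at $(u)$ makes $v$ invertible, so $u=0$ there and $E_1=\mathbb Q(v)$. At $(u,v)$ we get $E_2=\mathbb Q[u,v]/(u,v)^2$, of dimension $3$. So $E\subset \mathbb Q(v)\times M_3(\mathbb Q)$.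

## 3. The triangular embedding, and where finiteness over the center enters

Here is the sensible way to prove the guess. Let $N\subset A$ be an ideal with $N^2=0$ (think of $N=J$) and $R=A/N$. First embed $A$ in triangular matrices $\begin{pmatrix}R&B\\0&R\end{pmatrix}$ with $B$ an $R$-bimodule; then represent this triangular algebra.

**Lemma 2.** Let $A$ be a finitely generated algebra, $N$ an ideal with $N^2=0$, and $R=A/N\ne0$. There is a finitely generated $R$-bimodule $B$ such that $A$ embeds in $\begin{pmatrix}R&B\\0&R\end{pmatrix}$.

**Step 1: set up a universal derivation.** Let $F=\mathbb Q\langle X_1,\dots,X_k\rangle\to A$ be surjective with kernel $I$, and let $P$ be the kernel of the composite $F\to A\to R$, written $f\mapsto\bar f$. Since $P$ maps into $N$ and $N^2=0$,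
$$P^2\subset I\subset P .$$
Let $\Omega=\bigoplus_{i=1}^k(R\otimes R)e_i$ be the free $R$-bimodule on $e_1,\dots,e_k$, with elements $r\,e_i\,s=(r\otimes s)e_i$. Let $D:F\to\Omega$ be the derivation with $D(X_i)=e_i$, so that $D(fg)=\bar fD(g)+D(f)\bar g$. It exists because $F$ is free: on a monomial $w=x_1\cdots x_m$ with each $x_j\in\{X_1,\dots,X_k\}$,
$$D(w)=\sum_{j=1}^m\bar x_1\cdots\bar x_{j-1}\,D(x_j)\,\bar x_{j+1}\cdots\bar x_m. \tag{1}$$
For example, if $R=\mathbb Q[y]$ and $\bar X_1=y$, then $R\otimes R=\mathbb Q[u,v]$ and $D(X_1^2)=(u+v)e_1$; in general $D(f(X_1))=\frac{f(u)-f(v)}{u-v}e_1$.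

**Step 2: show that $P\cap\ker D=P^2$.** This says that $D$ sees everything in $P$ modulo $P^2$. For $f,g\in P$ we have $D(fg)=\bar fD(g)+D(f)\bar g=0$, so $P^2\subset P\cap\ker D$.

For the other inclusion, choose a $\mathbb Q$-linear section $\sigma:R\to F/P^2$ of $F/P^2\to R$ with $\sigma(1)=1$; this is possible since $1\ne0$ in $R$. Note that $P/P^2$ is an $R$-bimodule, because $P$ acts on it as $0$ from both sides. Define a $\mathbb Q$-linear map $\psi:\Omega\to P/P^2$ by
$$\psi(r\,e_i\,s)=\bigl(\sigma(r)X_i-\sigma(r\bar X_i)\bigr)\cdot s .$$
The bracket maps to $r\bar X_i-r\bar X_i=0$ in $R$, so it lies in $P/P^2$ and may be multiplied by $s$. The expression is bilinear in $(r,s)$, so $\psi$ is well defined. For a monomial $w=x_1\cdots x_m$, formula (1) gives, in $F/P^2$,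
$$\psi(Dw)=\sum_{j=1}^m\bigl(\sigma(\bar x_1\cdots\bar x_{j-1})x_j-\sigma(\bar x_1\cdots\bar x_j)\bigr)x_{j+1}\cdots x_m=\sum_{j=1}^m(a_{j-1}-a_j),$$
where $a_j=\sigma(\bar x_1\cdots\bar x_j)\,x_{j+1}\cdots x_m$. The sum telescopes to $a_0-a_m=\sigma(1)w-\sigma(\bar w)=w-\sigma(\bar w)$. For the empty monomial both sides are $0$. By linearity $\psi(Df)=f-\sigma(\bar f)$ in $F/P^2$ for all $f\in F$. If $f\in P$ and $Df=0$, this reads $0=f$ in $F/P^2$, so $f\in P^2$.

**Step 3: pass from $F$ to $A$.** For $f\in I\subset P$ and $g\in F$ we have $D(gf)=\bar gD(f)$ and $D(fg)=D(f)\bar g$. As $F\to R$ is onto, $D(I)$ is a sub-bimodule of $\Omega$. Put $B=\Omega/D(I)$, a finitely generated bimodule, and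
$$\varphi:F\to\begin{pmatrix}R&B\\0&R\end{pmatrix},\qquad\varphi(f)=\begin{pmatrix}\bar f&D(f)+D(I)\\0&\bar f\end{pmatrix}.$$
The Leibniz rule says exactly that $\varphi$ is a homomorphism, and $\varphi(I)=0$. Conversely, let $\varphi(f)=0$. Then $f\in P$ and $D(f)=D(f')$ with $f'\in I$, so $f-f'\in P\cap\ker D=P^2\subset I$, and $f\in I$. Hence $\ker\varphi=I$ and $A=F/I$ embeds. $\blacksquare$

**Theorem 3.** Let $A$ be a finitely generated $\mathbb Q$-algebra with an ideal $N$ such that $N^2=0$ and $R=A/N$ is a finitely generated module over its center. Then $A$ is representable.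

We may assume $A\ne0$. Then $R\ne0$, since $R=0$ would give $A=N=N^2=0$. Let $Z$ be the center of $R$.

**Step 1: $Z$ is affine (Artin–Tate).** Let $R=\sum_i Zr_i$, a finite sum with $r_1=1$. Write the algebra generators of $R$, and all products $r_ir_j$, as $Z$-combinations of the $r_i$, and let $Z_0\subset Z$ be the subalgebra generated by the finitely many coefficients. Then $\sum Z_0r_i$ contains $1$ and the generators and is closed under multiplication, so it is $R$. As $Z_0$ is Noetherian, its submodule $Z\subset R$ is a finite $Z_0$-module, so $Z$ is affine.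

**Step 2: enlarge the triangular algebra so that it gets a large center.** Take $B$ from Lemma 2 and put $\Lambda=Z\otimes Z$, an affine commutative algebra. The idea is that $Z$ acts on $B$ from the left and from the right, and both actions should become central. Let $R\otimes Z$ act on $B$ from the left and $Z\otimes R$ from the right by
$$(r\otimes z)b=rbz,\qquad b(z\otimes r)=zbr .$$
Since $Z$ is commutative and central in $R$, these are actions: $(r'\otimes z')\bigl((r\otimes z)b\bigr)=r'rbzz'=(r'r\otimes z'z)b$, and likewise on the right. They commute:
$$\bigl((r\otimes z)b\bigr)(z'\otimes r')=z'rbzr'=rz'br'z=(r\otimes z)\bigl(b(z'\otimes r')\bigr).$$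
So $E=\begin{pmatrix}R\otimes Z&B\\0&Z\otimes R\end{pmatrix}$ is an algebra. It contains $\begin{pmatrix}R&B\\0&R\end{pmatrix}$ via $r\mapsto r\otimes1$ in the upper left and $r\mapsto1\otimes r$ in the lower right corner, and hence it contains $A$.

**Step 3: check that $E$ is finite over a central copy of $\Lambda$.** Map $c\in\Lambda$ to $\operatorname{diag}(c,c)$. This is central: $\Lambda$ is central in $R\otimes Z$ and in $Z\otimes R$, and $z\otimes z'$ acts on $B$ from either side by $b\mapsto zbz'$. Since $R$ is a finite $Z$-module, $R\otimes Z$, $Z\otimes R$ and $R\otimes R^{\mathrm{op}}$ are finite $\Lambda$-modules. The bimodule $B$ is a finitely generated module over $R\otimes R^{\mathrm{op}}$, so it is a finite $\Lambda$-module. Hence $E$ is a finite $\Lambda$-module, and Lemma 1 says that $E$, and so $A$, is representable. $\blacksquare$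

For the next statement, recall that if $A$ is generated by a finite-dimensional subspace $V\ni1$, then $\operatorname{GKdim}A=\limsup_n \log\dim V^n/\log n$, independently of $V$. For example, $\operatorname{GKdim}\mathbb Q[y]=1$ and $\operatorname{GKdim}\mathbb Q[x,y]=2$, since polynomials of degree at most $n$ form a space of dimension $n+1$ and $\binom{n+2}2$, respectively. If $V^n=V^{n+1}$ for some $n$, then $A=V^n$ is finite dimensional. Otherwise $\dim V^n\ge n+1$ for all $n$, so $\operatorname{GKdim}A\ge1$. Hence no value lies strictly between $0$ and $1$, and $\operatorname{GKdim}A=0$ forces $\dim A<\infty$.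

**Corollary 4.** Let $A$ be a finitely generated PI-algebra over $\mathbb Q$ with $J^2=0$. If $A/J$ is commutative, or if $\operatorname{GKdim}(A/J)\le1$, then $A$ is representable.

**Proof.** We may assume $A\neq0$. In each case we check that $A/J$ is a finite module over its center and apply Theorem 3 with $N=J$. If $A/J$ is commutative, it is its own center. If $\operatorname{GKdim}(A/J)=0$, then $A/J$ is finite dimensional over $\mathbb Q$. The only remaining value is $1$. A nilpotent ideal of $A/J$ lies in $J(A/J)=0$, so $A/J$ is semiprime, and a finitely generated semiprime algebra of GK-dimension one is a finite module over its center by Small–Stafford–Warfield (*Affine algebras of Gelfand–Kirillov dimension one are PI*, Math. Proc. Camb. Phil. Soc. 97 (1985)). $\blacksquare$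

Now drop the hypothesis on the center and keep only $J^2=0$, with $N=J$. Lemma 2 survives word for word, and $R=A/J$ is still representable by Case 2. The argument stops in Step 3 of Theorem 3: nothing makes $R\otimes R^{\mathrm{op}}$ finite over $Z\otimes Z$, so a finitely generated bimodule $B$ need not be finite over any commutative ring in sight. The sub-bimodule $D(I)$ by which we divide may be wild. To disprove the conjecture we look for an $R$ with $J(R)=0$ and a finitely generated module that has many wild submodules.

## 4. What matrices force on the products $aY^ib$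

We need an obstruction to representability that can be read off in $A$ itself.

**Lemma 5.** Let $K$ be a commutative ring and $a,Y,b\in M_n(K)$. If $aY^ib=0$ for $n$ consecutive values of $i\ge0$, then $aY^ib=0$ for all larger $i$. (Here $aY^0b$ means $ab$.)

**Proof.** By Cayley–Hamilton, which holds over every commutative ring, there are $c_j\in K$ with $Y^n=\sum_{j<n}c_jY^j$, where $Y^0$ is the identity matrix. Multiplying by $aY^i$ on the left and by $b$ on the right gives
$$aY^{i+n}b=\sum_{j<n}c_j\,aY^{i+j}b\qquad(i\ge0). \tag{2}$$
So $n$ consecutive zeros produce a zero at the next index, and induction finishes the proof. $\blacksquare$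

So we want elements of $A$ for which $\{i: aY^ib\ne0\}$ is infinite with longer and longer gaps.

The obvious try is a module over $\mathbb Q[y]$. To prescribe $y^im=0$ exactly for $i\notin S$, we would divide $\mathbb Q[y]m$ by the span of the $y^im$ with $i\notin S$. But this span is a submodule only if $i\notin S$ implies $i+1\notin S$, because $y$ acts on it. So $S$ is all of $\mathbb N$ or an initial segment $\{0,\dots,N-1\}$. The place where the relations are imposed must be one on which $y$ does *not* act.

## 5. A prime ring with $y$ confined to one corner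

We use two idempotents $E_{11},E_{22}$, let $y$ act only in the $22$-corner, and impose the relations in the $11$-corner after applying $a=E_{12}$. If we also took $E_{21}$ as a generator, then $E_{12}(yE_{22})E_{21}=yE_{11}$ would bring $y$ back into the $11$-corner. The remedy is to replace $E_{21}$ by $xE_{21}$ with a new variable $x$. The $11$-corner then receives only multiples of $x$, and on a module $xT/x^2T$ a multiple of $x$ acts as $0$.

Let $T=\mathbb Q[x,y]$ and
$$R=\begin{pmatrix}\mathbb Q+xT&T\\xT&T\end{pmatrix}\subset M_2(T).$$
It is a unital subring: the only products to watch are $T\cdot xT\subset xT$, which land in the first column.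

**Lemma 6.** (a) $R$ is generated by $E_{11},E_{22},E_{12},xE_{21},yE_{22}$. (b) $J(R)=0$. (c) $R$ is prime, satisfies $s_4$, and is not commutative. (d) $\chi\begin{pmatrix}p&q\\r&s\end{pmatrix}=p|_{x=0}$ is a unital homomorphism $R\to\mathbb Q$. (e) $R$ is not a finite module over its center.

**Proof of (a).** We produce every monomial matrix in $R$. First, for $k\ge0$ (reading $(yE_{22})^0$ as $E_{22}$), $y^kE_{22}=(yE_{22})^k$ and
$$y^kE_{12}=E_{12}(yE_{22})^k,\qquad xy^kE_{21}=(yE_{22})^k(xE_{21}),\qquad xy^kE_{11}=(y^kE_{12})(xE_{21}).$$
Then, for $\alpha\ge1$ and $\beta\ge0$, we obtain in this order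
$$x^\alpha y^\beta E_{11}=(xE_{11})^{\alpha-1}(xy^\beta E_{11}),\qquad x^\alpha y^\beta E_{12}=(x^\alpha E_{11})(y^\beta E_{12}),$$
$$x^\alpha y^\beta E_{21}=(xy^\beta E_{21})(x^{\alpha-1}E_{11}),\qquad x^\alpha y^\beta E_{22}=(x^\alpha y^\beta E_{21})E_{12},$$
where $(xE_{11})^0$ and $x^0E_{11}$ are read as $E_{11}$. Together with $E_{11}$ these span $R$.

**Proof of (b).** For $(\alpha,\beta)\in\mathbb Q^2$ with $\alpha\ne0$, evaluation at $(\alpha,\beta)$ is a homomorphism $R\to M_2(\mathbb Q)$. Its image contains $E_{11},E_{12},E_{22},\alpha E_{21}$, so it is onto, and it maps $J(R)$ into $J(M_2(\mathbb Q))=0$. Hence every entry of an element of $J(R)$ is a polynomial vanishing at all $(\alpha,\beta)$ with $\alpha\neq0$, and so it is $0$.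

**Proof of (c).** Let $fRg=0$. As $xM_2(T)\subset R$, we have $f\cdot xE_{ij}\cdot g=0$ for all $i,j$, that is, $x f_{ki}g_{jl}=0$ for all indices. Since $T$ is a domain, $f=0$ or $g=0$. The identity $s_4$ is Amitsur–Levitzki for $M_2(T)$. Finally, $E_{12}\cdot xE_{21}=xE_{11}\neq xE_{22}=xE_{21}\cdot E_{12}$.

**Proof of (d).** Since $r'\in xT$, we have $(pp'+qr')|_{x=0}=p|_{x=0}\,p'|_{x=0}$, and $p|_{x=0}\in\mathbb Q$ for $p\in\mathbb Q+xT$.

**Proof of (e).** A central element commutes with $E_{11}$, so it is $\operatorname{diag}(p,s)$; it commutes with $E_{12}$, so $p=s\in\mathbb Q+xT$. Conversely all scalar matrices over $\mathbb Q+xT$ are in $R$ and central. If $R$ were a finite module over $\mathbb Q+xT$, so would be $E_{22}RE_{22}\cong T$, and hence its quotient $T/xT=\mathbb Q[y]$. On this quotient $\mathbb Q+xT$ acts through $\mathbb Q$, so $\mathbb Q[y]$ would be finite dimensional, which is false. $\blacksquare$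

For a prime PI-ring, the PI-degree is the least $d$ such that $s_{2d}$ is an identity. So PI-degree $1$ means commutative, and by (c) $R$ has PI-degree $2$.

## 6. The module $M_S$ and the algebra $A_S$

Let $C=\begin{pmatrix}\mathbb Q+xT\\xT\end{pmatrix}$ be the left $R$-module of first columns of elements of $R$. It is generated by $\binom10$. For an arbitrary subset $S\subseteq\mathbb N$ put
$$U_S=\operatorname{span}_{\mathbb Q}\{y^i:i\notin S\},\qquad V_S=xU_S+x^2T,\qquad L_S=\begin{pmatrix}V_S\\x^2T\end{pmatrix}\subset C .$$

**Step 1: $L_S$ is a submodule, for every $S$.** Let $\begin{pmatrix}p&q\\r&s\end{pmatrix}\in R$ with $p=c+xh$, $c\in\mathbb Q$, $h\in T$, and let $v\in V_S\subset xT$ and $w\in x^2T$. Then $xhv\in x^2T$ and $qw\in x^2T$, so $pv+qw\in cv+x^2T\subset V_S$. Also $rv\in xT\cdot xT=x^2T$ and $sw\in x^2T$. This is the point of the construction: on the first coordinate only the scalar $c$ acts, modulo $x^2T$, so *any* subspace $U_S$ is allowed.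

Put $M_S=C/L_S$ and let $m_0$ be the class of $\binom10$, so $M_S=Rm_0$.

**Step 2: the module in coordinates.** $M_S$ has the $\mathbb Q$-basis $m_0$, $f_j=\text{class of }\binom0{xy^j}$ for $j\in\mathbb N$, and $g_i=\text{class of }\binom{xy^i}0$ for $i\in S$; put $g_i=0$ for $i\notin S$. Of the generators, $E_{11}$ is the projection to the span of $m_0$ and the $g_i$, $E_{22}$ is the projection to the span of the $f_j$, and
$$xE_{21}:\ m_0\mapsto f_0,\qquad yE_{22}:\ f_j\mapsto f_{j+1},\qquad E_{12}:\ f_j\mapsto g_j,$$
all basis vectors not mentioned going to $0$. For example, $xE_{21}g_i$ is the class of $\binom0{x^2y^i}$, which is $0$. So $y$ shifts the $f_j$ freely, and $E_{12}$ then erases exactly those with $j\notin S$.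

**Step 3: the algebra.** Make $M_S$ an $R$-bimodule by $m\cdot r=\chi(r)m$; the left and right actions commute because $\chi(r)$ is a scalar. Let $A_S=R\oplus M_S$ with
$$(r,m)(r',m')=(rr',\,rm'+\chi(r')m).$$
This is an associative unital algebra, and we check the hypotheses of the conjecture. It is finitely generated, by the five generators of $R$ and $m_0$, since $M_S=Rm_0$. The subspace $M_S$ is an ideal with $M_S^2=0$ and $A_S/M_S\cong R$. So $M_S\subset J(A_S)$, and the image of $J(A_S)$ in $R$ lies in $J(R)=0$; hence $J(A_S)=M_S$ and $J(A_S)^2=0$. Finally, $s_4$ takes values in $M_S$ because $R$ satisfies $s_4$, so $A_S$ satisfies the identity $s_4(x_1,\dots,x_4)\,s_4(x_5,\dots,x_8)$.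

**Step 4: the test elements.** In $A_S$ put $a=E_{12}$, $Y=yE_{22}$ and $b=(xE_{21})m_0=f_0\in M_S$. For $i\ge0$ (reading $aY^0b$ as $ab$),
$$aY^ib=(xy^iE_{11})m_0=g_i=\text{class of }\binom{xy^i}0,\qquad\text{so}\qquad aY^ib=0\iff xy^i\in V_S\iff i\notin S. \tag{3}$$

## 7. Long gaps against Cayley–Hamilton

**Theorem 7.** There is a finitely generated PI-algebra $A$ over $\mathbb Q$ with $J(A)^2=0$, and even with $A/J(A)$ prime of PI-degree $2$, which does not embed in $M_n(K)$ for any commutative ring $K$ and any $n\ge1$. In particular $A$ is not representable, and the conjecture is false.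

**Proof.** Take $S=\{2^j:j\ge0\}$ and $A=A_S$. By Section 6, $A$ is a finitely generated PI-algebra with $J(A)^2=0$ and $A/J(A)\cong R$, which is prime of PI-degree $2$. Suppose $A\subset M_n(K)$ with $K$ a commutative ring. Choose $j$ with $2^j-1\ge n$. The $2^j-1$ integers strictly between $2^j$ and $2^{j+1}$ are not in $S$, so by (3) $aY^ib=0$ for at least $n$ consecutive values of $i$. By Lemma 5, $aY^ib=0$ for all larger $i$, in particular for $i=2^{j+1}\in S$. This contradicts (3). $\blacksquare$

The argument is not affected if $1\in A$ is not the identity matrix: in (2) the term with $Y^0$ multiplies out to $ab$ in either reading.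

## 8. Representable means eventually periodic

Call $S\subseteq\mathbb N$ *eventually periodic* if there are $N\ge0$ and $d\ge1$ with $i\in S\Leftrightarrow i+d\in S$ for all $i\ge N$. Finite sets and the even numbers are examples; $\{2^j\}$ is not one, since it is infinite with unbounded gaps. Complements, finite unions and finite intersections of eventually periodic sets are eventually periodic: take the largest $N$ and a common multiple of the $d$'s.

**Theorem 8.** $A_S$ is representable if and only if $S$ is eventually periodic. The non-representable $A_S$ fall into uncountably many isomorphism classes.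

The forward direction replaces the gap argument by a finer theorem on recurrences. The Skolem–Mahler–Lech theorem (C. Lech, *A note on recurring series*, Ark. Mat. 2 (1953)) says: if $(u_i)_{i\ge0}$ in a field of characteristic $0$ satisfies $u_{i+n}=\sum_{j<n}c_ju_{i+j}$ for all $i\geq 0$, then $\{i:u_i=0\}$ is the union of a finite set and finitely many full progressions $\{c+dk:k\ge0\}$ with $d\geq 1$. (If some of the first coefficients $c_0,c_1,\dots$ vanish, dropping finitely many terms of the sequence gives a recurrence with nonzero last coefficient, or the zero sequence; finitely many indices do not matter.)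

**Step 1: representable implies eventually periodic.** Let $A_S\subset M_n(K)$ with $K\supseteq\mathbb Q$ a field. By (2), each of the $n^2$ entries of $aY^ib$ is a linear recurrence sequence in $i$, so its zero set is eventually periodic. By (3), $\mathbb N\setminus S$ is the intersection of these $n^2$ zero sets, so it is eventually periodic, and so is $S$.

**Step 2: a finite-dimensional module that contains $M_S$.** Let $S$ be eventually periodic, with $N,d$ as in the definition. We want to make the $f_j$ and the $g_i$ of Section 6 fit into finite dimension over a larger field without losing linear independence over $\mathbb Q$. Let $K=\mathbb Q(t)$ with $t$ transcendental, and let $\theta:K[y]\to K$ be the $K$-linear map with $\theta(y^i)=t^i$ for $i\in S$ and $\theta(y^i)=0$ for $i\notin S$. Put $H=\ker\theta$ and $p=y^N(y^d-t^d)$. We need three facts.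

First, $pK[y]\subset H$: for $k\ge0$, $\theta(y^kp)=\theta(y^{k+N+d})-t^d\theta(y^{k+N})=0$, because $k+N+d\in S\Leftrightarrow k+N\in S$.

Second, $H\cap\mathbb Q[y]=U_S$: for $c_i\in\mathbb Q$ we have $\theta(\sum c_iy^i)=\sum_{i\in S}c_it^i$, and the powers of $t$ are linearly independent over $\mathbb Q$, so this vanishes exactly when $c_i=0$ for all $i\in S$.

Third, $pK[y]\cap\mathbb Q[y]=0$: an element $f$ of the intersection has $f(t)=0$, since $p(t)=0$, and a polynomial over $\mathbb Q$ vanishing at a transcendental element is $0$.

Let $T_K=K[x,y]$, let $R_K$ and $C_K$ be defined as $R$ and $C$ with $K$ in place of $\mathbb Q$, and put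
$$L=\begin{pmatrix}xH+x^2T_K\\xpK[y]+x^2T_K\end{pmatrix}\subset C_K .$$
It is an $R_K$-submodule. Let $(v,w)\in L$ and $\begin{pmatrix}c+xh&q\\r&s\end{pmatrix}\in R_K$ with $c\in K$, $h\in T_K$. Then $(c+xh)v\in cv+x^2T_K\subset xH+x^2T_K$. Writing $q=q(0,y)+x(\cdots)$, we get $qw\in xpK[y]+x^2T_K\subset xH+x^2T_K$ by the first fact, and likewise $sw\in xpK[y]+x^2T_K$. Finally $rv\in x^2T_K$. The quotient $\mathcal M=C_K/L$ has finite $K$-dimension
$$\dim_K\mathcal M=1+\dim_K K[y]/H+\deg p\le 1+1+(N+d).$$

Now consider the $R$-linear map $C\to\mathcal M$. Let $(f,g)\in C$ lie in $L$. Then $f$ has no term without $x$, and its coefficient of $x^1$, a polynomial in $\mathbb Q[y]$, lies in $H\cap\mathbb Q[y]=U_S$; so $f\in V_S$. The coefficient of $x^1$ in $g\in xT$ lies in $pK[y]\cap\mathbb Q[y]=0$; so $g\in x^2T$. Hence the kernel is contained in $L_S$, and clearly $L_S\subset L$. So the kernel is $L_S$, and $M_S=C/L_S$ embeds $R$-linearly in $\mathcal M$, on which $R$ acts $K$-linearly.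

**Step 3: from the module to the algebra.** Let $K'=\mathbb Q(t,x,y)$, let $\mathcal M'=K'\otimes_K\mathcal M\supset M_S$, and let $\rho:R\to\operatorname{End}_{K'}(\mathcal M')$ be the homomorphism extending the action on $M_S$. Consider
$$(r,m)\longmapsto\left(\begin{pmatrix}\rho(r)&m\\0&\chi(r)\end{pmatrix},\,r\right)\in\operatorname{End}_{K'}(\mathcal M'\oplus K')\times M_2(K').$$
The upper right entry of a product is $\rho(r)m'+m\chi(r')=rm'+\chi(r')m$, so this is a homomorphism. It is injective, since the second component gives $r$ and the first gives $m$. The target embeds in block diagonal matrices over the field $K'$, so $A_S$ is representable.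

**Step 4: uncountably many classes.** There are countably many eventually periodic sets: each is given by $N$, $d$ and a subset of $\{0,\dots,N+d-1\}$. So uncountably many $S$ give non-representable $A_S$. It remains to see that each isomorphism class contains $A_S$ for only countably many $S$. Let $X$ be the free algebra on six letters and $\pi_S:X\to A_S$ the surjection given by the six fixed generators $E_{11},E_{22},E_{12},xE_{21},yE_{22},m_0$. By (3), $\ker\pi_S$ determines $S$, since $i\notin S$ exactly when the word for $E_{12}(yE_{22})^i(xE_{21})m_0$ lies in it. If $A_S\cong A$ for a fixed $A$, then $\ker\pi_S$ is the kernel of a homomorphism $X\to A$, which is given by a $6$-tuple of elements of $A$. Now $A$ is countable, being finitely generated over $\mathbb Q$, so there are countably many such kernels, and hence countably many such $S$. $\blacksquare$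

It helps to see Steps 2 and 3 for $S=\{0,2,4,\dots\}$, with $N=0$, $d=2$, $p=y^2-t^2$. Here $\mathcal M$ has the $K$-basis $m_0,f_0,f_1,g$, where $g$ is the class of $\binom x0$, and
$$xE_{21}:m_0\mapsto f_0,\qquad yE_{22}:f_0\mapsto f_1,\ f_1\mapsto t^2f_0,\qquad E_{12}:f_0\mapsto g,\ f_1\mapsto0 .$$
So $aY^{2k}b=t^{2k}g$ and $aY^{2k+1}b=0$, and $A_S$ embeds in $M_{4+1+2}(K')=M_7(K')$. The transcendental $t$ is needed in this construction: with $t=1$ the nonzero element $g_0-g_2$ of $M_S$ would go to $g-g=0$.

## 9. PI-degree two and growth two are already too much for Corollary 4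

In Theorem 7, $A/J\cong R$ is prime of PI-degree $2$, the least PI-degree of a noncommutative prime PI-ring. So in Corollary 4 the condition "$A/J$ commutative", which is PI-degree $1$ for prime $A/J$, cannot be weakened to PI-degree $2$.

Nor can the growth bound be raised from $1$ to $2$, because $\operatorname{GKdim}R=2$. To see this, let $V$ be the span of the five generators of Lemma 6(a) and $1$. Their entries have degree at most $1$, so $V^n$ lies in the matrices with entries of degree at most $n$, and $\dim V^n\le4\binom{n+2}2$. Conversely, $E_{22}$, $yE_{22}$ and $xE_{22}=(xE_{21})E_{12}$ lie in $V^2$, and the products of $n$ of them include every $x^\alpha y^\beta E_{22}$ with $\alpha+\beta\le n$; so $\dim V^{2n}\ge\binom{n+2}2$. Both bounds grow quadratically.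

The hypothesis of Theorem 3 that fails here is the finiteness of $A/J$ over its center, and Lemma 6(e) shows the failure directly: the center of $R$ is $\mathbb Q+xT$, which acts by scalars on $T/xT=\mathbb Q[y]$. This is the same fact that let us divide by an arbitrary subspace $U_S$ in Section 6.
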